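# Limit non-decreasing subsequences and Ramsey's theorem for pairs

## 1. A table of falling values

To every number $x$ attach a counter that starts at $x$ and may fall as time passes, but never rises. Write $f(x,s)$ for the value of counter $x$ at time $s$. Each counter holds a natural number, so it comes to rest at a limit $\tilde f(x)=\lim_s f(x,s)$. Here is one way the first sixteen counters may behave.

| $x$ | 0 | 1 | 2 | 3 | 4 | 5 | 6 | 7 | 8 | 9 | 10 | 11 | 12 | 13 | 14 | 15 |
|---|---|---|---|---|---|---|---|---|---|---|---|---|---|---|---|---|
| $f(x,0)$ | 0 | 1 | 2 | 3 | 4 | 5 | 6 | 7 | 8 | 9 | 10 | 11 | 12 | 13 | 14 | 15 |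
| $f(x,1)$ | 0 | 1 | 1 | 3 | 0 | 5 | 6 | 7 | 8 | 9 | 10 | 11 | 12 | 13 | 14 | 15 |
| $f(x,2)$ | 0 | 1 | 1 | 3 | 0 | 5 | 3 | 7 | 8 | 2 | 10 | 11 | 12 | 13 | 14 | 15 |
| $f(x,3)$ | 0 | 1 | 1 | 3 | 0 | 5 | 3 | 7 | 8 | 2 | 5 | 11 | 12 | 13 | 14 | 4 |

Suppose nothing changes after time $3$. We look for an infinite set $X$ on which the limits never go down: $\tilde f(x)\le\tilde f(y)$ whenever $x<y$ are in $X$. The even numbers do not work, since $\tilde f(2)=1>0=\tilde f(4)$. The multiples of $3$ do not work, since $\tilde f(6)=3>2=\tilde f(9)$. The multiples of $5$ do not work, since $\tilde f(10)=5>4=\tilde f(15)$. The set $\{16,17,18,\dots\}$ does.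

The table was made by one rule. The opponents are numbered: evens, multiples of $3$, multiples of $5$. Opponent $e$ owns the two values $2e+1$ and $2e$. We pick two elements $x<y$ of the opponent whose current values are above $2e+1$, and drop $x$ to $2e+1$ and $y$ to $2e$. Nothing restricts us to three opponents.

**Proposition 1.** There is a computable $f$ with $f(x,0)=x$ and $f(x,s+1)\le f(x,s)$ such that every infinite c.e. set contains $x<y$ with $\tilde f(x)>\tilde f(y)$.

*Proof.* Let $W_e$ be the $e$-th c.e. set and $W_{e,t}$ its finite part enumerated by stage $t$. Each $e$ is at any time satisfied or unsatisfied, at first unsatisfied. At stage $t$ look for the least $e\le t$ that is unsatisfied and for which there are $x<y$ in $W_{e,t}$ with $f(x,t),f(y,t)>2e+1$. If there is one, it acts: put $f(x,t+1)=2e+1$ and $f(y,t+1)=2e$ for the first such pair, declare $e$ satisfied, and declare every $e'>e$ unsatisfied. All other values stay as they are. Clearly $f$ is computable and never rises.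

Each $e$ acts only finitely often, by induction: once no $e'<e$ acts any more, $e$ acts at most once. Now let $W_e$ be infinite. If $\tilde f(x)\le 2e+1$, then $x\le 2e+1$ or $x$ was lowered in an action of some $e'\le e$, because an $e'>e$ assigns only values $\ge 2e'>2e+1$. So there are finitely many such $x$, and $W_e$ has two elements whose values stay above $2e+1$ forever. Hence $e$ cannot stay unsatisfied: it would act after its last action. So $e$ is satisfied from some point on. After its last action, on $x<y$ say, no $e'<e$ acts (that would make $e$ unsatisfied again), and an $e'>e$ lowers only numbers with current value above $2e'+1>2e+1$. So $\tilde f(x)=2e+1>2e=\tilde f(y)$. $\square$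

So a computable table of counters can defeat every computable set, and a computable table need not have a computable infinite set along which the limits do not fall. What kind of non-computable information produces such a set? In particular, is it enough to be able to solve Ramsey's theorem for pairs?

## 2. The principle LNS and its neighbors

We work in second-order arithmetic. The base system $\mathsf{RCA}_0$ has the basic arithmetic axioms, $\Sigma^0_1$-induction and $\Delta^0_1$-comprehension. A function $f:\mathbb N\times\mathbb N\to\mathbb N$ is *monotone* if $f(x,s+1)\le f(x,s)$ for all $x,s$; then $\tilde f(x)=\lim_sf(x,s)$ exists for every $x$.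

**Definition.** A set $X$ is a *non-decreasing subsequence* for $g:\mathbb N\to\mathbb N$ if $g(x)\le g(y)$ for all $x<y$ in $X$. It is a *limit non-decreasing subsequence* for a monotone $f$ if it is a non-decreasing subsequence of $\tilde f$. $\mathsf{LNS}$ states: every monotone $f$ has an infinite limit non-decreasing subsequence.

**Definition.** $\mathsf{RT}^2_2$ states: for every coloring $c:[\mathbb N]^2\to\{0,1\}$ there is an infinite $H$ such that $c$ is constant on $[H]^2$ (we say that $H$ is *homogeneous*). $\mathsf{SRT}^2_2$ is $\mathsf{RT}^2_2$ restricted to *stable* colorings, those for which $\lim_y c(x,y)$ exists for every $x$. $\mathsf{COH}$ states: for every sequence $(R_x)_x$ of sets there is an infinite $C$ such that for all $x$, $C\subseteq^*R_x$ or $C\subseteq^*\overline{R_x}$, where $\subseteq^*$ means inclusion up to finitely many elements. $\mathsf{WKL}$ states that every infinite binary tree has a path, $\mathsf{WKL}_0=\mathsf{RCA}_0+\mathsf{WKL}$, and $\mathsf{ACA}_0$ adds arithmetical comprehension to $\mathsf{RCA}_0$.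

An $\omega$-model has the standard natural numbers and some family of subsets of $\mathbb N$. A *Turing ideal* is a nonempty family of sets closed under join $\oplus$ and downward under $\le_T$. The $\omega$-models of $\mathsf{RCA}_0$ are exactly those whose family is a Turing ideal. To show that a principle $P$ does not imply a principle $Q$ over $\mathsf{RCA}_0$ it suffices to find a Turing ideal satisfying $P$ and not $Q$. All our models are of this kind, and all arguments about them are ordinary mathematics. For instance, the computable sets form a Turing ideal, and by Proposition 1 it does not satisfy $\mathsf{LNS}$; so $\mathsf{RCA}_0\nvdash\mathsf{LNS}$.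

The question is taken from Ludovic Patey, "The reverse mathematics of non-decreasing subsequences", arXiv:1603.08833 (2016): does $\mathsf{RT}^2_2$ imply $\mathsf{LNS}$ over $\mathsf{RCA}_0$? The answer is no.

**Theorem A.** Let $h:\mathbb N\to\mathbb N$ be computable with $\lim_xh(x)=\infty$ (e.g. $h(x)=x$). There are a computable $f$ with $f(x,0)=h(x)$ and $f(x,s+1)\le f(x,s)$, and an $\omega$-model $\mathcal M\models\mathsf{RCA}_0+\mathsf{RT}^2_2$ with $f\in\mathcal M$, such that for every infinite $X\in\mathcal M$ and every $k$ there are $x_0<\dots<x_k$ in $X$ with $\tilde f(x_0)>\tilde f(x_1)>\dots>\tilde f(x_k)$. In particular $\mathcal M\not\models\mathsf{LNS}$.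

**Theorem B.** (1) If $h$ is computable and $\lim_xh(x)\ne\infty$, every computable monotone $f$ with $f(x,0)=h(x)$ has a computable infinite limit non-decreasing subsequence. (2) $\mathsf{LNS}+\mathsf{WKL}_0+\mathsf{COH}$ does not imply $\mathsf{SRT}^2_2$ (so, with Theorem A, $\mathsf{LNS}$ is incomparable with both $\mathsf{RT}^2_2$ and $\mathsf{SRT}^2_2$). (3) $\mathsf{ACA}_0\vdash\mathsf{LNS}$, but $\mathsf{RCA}_0+\mathsf{LNS}+\mathsf{RT}^2_2+\mathsf{WKL}_0\nvdash\mathsf{ACA}_0$.

Two parts of Theorem B are easy, and they tell us where difficulty can lie. The first concerns tables whose limits do not tend to infinity.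

**Lemma 2.** If $f\le_TZ$ is monotone, $X\le_TZ$ is infinite and $\liminf_{x\in X}\tilde f(x)=v<\infty$, there is an infinite $Y\subseteq X$, $Y\le_TZ$, with $\tilde f$ constant on $Y$.

*Proof.* The set $\{x\in X:\exists s\,f(x,s)\le v\}=\{x\in X:\tilde f(x)\le v\}$ is infinite and $Z$-c.e. Since $v$ is the limit inferior, only finitely many of its elements have $\tilde f(x)<v$. Remove these. What is left is an infinite $Z$-c.e. set on which $\tilde f=v$, and every infinite $Z$-c.e. set has an infinite $Z$-computable subset. $\square$

*Proof of Theorem B(1).* If $\lim h\ne\infty$, then for some $m$ the computable set $X=\{x:h(x)\le m\}$ is infinite. On it $\tilde f\le h\le m$, so Lemma 2 with $Z=\emptyset$ applies, and a set on which $\tilde f$ is constant is limit non-decreasing. $\square$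

*Proof that $\mathsf{ACA}_0\vdash\mathsf{LNS}$.* The function $\tilde f$ exists by arithmetical comprehension: $\tilde f(x)$ is the least $v$ with $\exists s\,f(x,s)=v$. Color a pair $x<y$ by whether $\tilde f(x)\le\tilde f(y)$, and take an infinite homogeneous set $x_0<x_1<\cdots$ by $\mathsf{RT}^2_2$, which is provable in $\mathsf{ACA}_0$. If its color said "$>$", then $\tilde f(x_m)\le\tilde f(x_0)-m$ for all $m$ by induction, which is absurd for $m=\tilde f(x_0)+1$. So the set is limit non-decreasing. $\square$

This derivation applies $\mathsf{RT}^2_2$ to a coloring defined from $\tilde f$, which a model of $\mathsf{RT}^2_2$ containing $f$ need not contain. A natural thing to try is an approximation that is computable from $f$: color $x<y$ with $1$ if $f(x,y)\le f(y,y)$, and with $0$ otherwise. It fails because $y$ may fall after stage $y$. Take $f$ from Proposition 1 and delay it: $f^*(x,s)=x$ for $s\le x$ and $f^*(x,s)=f(x,s-x)$ for $s>x$. Then $f^*$ is computable and monotone with the same limits. For $x<y$ we have $f^*(x,y)\le x<y=f^*(y,y)$, so all of $\mathbb N$ is homogeneous for this coloring, but $\mathbb N$ is not limit non-decreasing.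

## 3. Why one descending pair does not survive a partition

Let us try to prove the separation with the $f$ of Proposition 1. Call $Z$ *weakly good* if every infinite $Z$-computable set contains $x<y$ with $\tilde f(x)>\tilde f(y)$. The empty set is weakly good. If we could add homogeneous sets one after another and stay weakly good, we would have our model. Homogeneous sets can be added in two moves. A cohesive set $C$ makes $\lim_{y\in C}c(x,y)$ exist for every $x$. The limit color then splits the elements into two classes, and we need an infinite subset of one of them. The second move starts from a partition $A_0\sqcup A_1=\mathbb N$ about which nothing may be assumed, and it asks for an infinite $G$ inside $A_0$ or inside $A_1$.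

Take a functional $\Phi_0$ that we want to defeat on $G^0\subseteq A_0$ and a functional $\Phi_1$ to defeat on $G^1\subseteq A_1$; defeating one of them, for each pair, will be enough. Given $n$, ask: is there an $\ell$ such that for every $w:[0,\ell)\to\{0,1\}$ there are $i$ and a finite $E\subseteq w^{-1}(i)$ for which $\Phi_i^{Z\oplus E}$ produces an element $x_w>n$ of the set it computes? If not, compactness gives one partition $Q$ of $\mathbb N$ no side of which contains a finite set producing such an element, and keeping $G$ inside a side of $Q$ is a way to win. If yes, we have one number $x_w$ for each string $w$. The one that matters is $x_w$ for $w=A{\restriction}\ell$, and $Z$ cannot tell which one it is. Repeating the question above each $w$ we obtain numbers $y_{w'}$ for longer strings $w'$. We need $\tilde f(x_w)>\tilde f(y_{w'})$ with $w$ and $w'$ both on the branch of $A$. Weak goodness promises only some descending pair in a $Z$-computable set, and its two members may belong to incompatible strings. Here this approach stops.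

Two changes are called for. First, $f$ should fall from a whole finite *block* of numbers to a whole later block, so that it does not matter which strings are the right ones; a computable $f$ can do that as easily as for single numbers. Second, the strings part company: above one string the next search may succeed, above another it may fail, and what happens on the branch of $A$ is what we need. So the record of questions and answers must be a finite *tree*, in which every leaf is stuck. We now set up a notion of goodness that speaks of blocks and trees and can be passed from $Z$ to $Z\oplus G$. How its levels have to be arranged for this will become clear in Section 8.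

## 4. Processes, runs and $f$-goodness

Trees must be kept finite although one state will later have to remember an entire tree. For this we use ordinals. Every nonzero $\alpha<\varepsilon_0$ is uniquely $\omega^{\alpha_1}+\dots+\omega^{\alpha_m}$ with $\alpha>\alpha_1\ge\dots\ge\alpha_m$, so ordinals below $\varepsilon_0$ are finite nested expressions. In this usual notation system the order is decidable, and the map $\alpha\mapsto\omega^\alpha$ and the natural sum $\oplus$ (merge the two lists of exponents in decreasing order) are computable. For example, $(\omega^2+\omega)\oplus(\omega+3)=\omega^2+\omega\cdot2+3$. We need two facts: $\oplus$ is strictly monotone in each argument, and a finite natural sum of ordinals $\omega^{\alpha_i}$ with all $\alpha_i<\alpha$ is $<\omega^\alpha$. We put $\max\emptyset=-1$.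

**Definition (states).** A *$k$-state* is a finite object $s=\langle|s|,p_s,c_s\rangle$, where $|s|<\varepsilon_0$ is its *rank*, $p_s$ is a finite function with $0\in\operatorname{dom}p_s\subseteq\mathbb N$ and range in $\{0,\dots,k\}$, and $c_s\in\mathbb N$ codes arbitrary further finite data. The elements $q$ of $\operatorname{dom}p_s$ are the *queries* of $s$, and $p_s(q)$ is the *level* of $q$. Query $0$ is the *null query*.

**Definition (processes).** For an index $e$, a number $k$ and an oracle $Z$, let $R^Z_{e,k}(s,q,n)=\Phi^Z_e(s,q,n)$ if this converges to a pair $(\beta,S)$ that is *valid*: $s$ is a $k$-state, $q\ne0$ is a query of $s$, $\beta\subseteq(n,\infty)$ is finite, and $S$ is a nonempty finite set of $k$-states of rank $<|s|$. Otherwise $R^Z_{e,k}(s,q,n)$ is undefined, written $\uparrow$.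

Think of a question "$q$, please, with numbers beyond $n$" put to a machine in state $s$. The answer is a block $\beta$ of numbers beyond $n$ and a list of states, one of which is the true next state; we may be unable to tell which. A higher level is a demand that $\tilde f$ be lower. Null queries are never answered. Validity is decidable, so $R^Z_{e,k}$ is partial $Z$-computable.

**Definition (runs).** A *run* of $R=R^Z_{e,k}$ from $s_0$ is a finite rooted tree with nodes $\nu$ labelled by $k$-states $s_\nu$ and root labelled $s_0$. To each non-leaf $\nu$ there are attached $q_\nu,n_\nu$ with $R(s_\nu,q_\nu,n_\nu)\downarrow=(\beta_\nu,S_\nu)$, and the children of $\nu$ are labelled by the elements of $S_\nu$, each exactly once. Non-leaves are called *expanded*; the level of an expanded $\nu$ is $p_{s_\nu}(q_\nu)$, and $\beta_\nu$ is its block. A *pending pair* is $(\nu,q)$ with $\nu$ a leaf and $q$ a query of $s_\nu$; its level is $\operatorname{lev}(\nu,q)=p_{s_\nu}(q)$. The run is *complete* if for each pending $(\nu,q)$ there is $n$ with $R(s_\nu,q,n)\uparrow$. It is *$f$-descending* if, whenever $\mu,\mu'$ are expanded of levels $\lambda<\lambda'$, then $\tilde f(x)>\tilde f(y)$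 for all $x\in\beta_\mu$ and $y\in\beta_{\mu'}$.

Every run has a leaf, and every state has the null query, so every run has a pending pair. This will be used.

**Definition (goodness).** $Z$ is *$f$-good* if for all $e,k$ and all $k$-states $s_0$ there is a complete $f$-descending run of $R^Z_{e,k}$ from $s_0$.

If $Z$ is $f$-good and $Z'\le_TZ$, then $Z'$ is $f$-good, because each $R^{Z'}_{e,k}$ is some $R^Z_{e',k}$.

*Example 1.* Let $k=1$ and let $X$ be the set of even numbers. Let state $s()$ have rank $2$ and query $1$ at level $0$, state $s(x_0)$ rank $1$ and query $1$ at level $1$, and state $s(x_0,x_1)$ rank $0$ and only the null query; null queries have level $0$. Asked with bound $n$, query $1$ in a state returns as block $\{x\}$ the least element $x$ of $X$ above $n$ and above the last number of the state, and the single next state with $x$ appended. With the table of Section 1, asking first with $n=0$ and then with $n=2$ gives the blocks $\{2\}$ at level $0$ and $\{4\}$ at level $1$; the run is complete, and it is $f$-descending since $1>0$. Asking with $n=2$ and then with $n=5$ gives $\{4\}$ and $\{6\}$; this run is complete but not $f$-descending, since $\tilde f(4)=0$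 and $\tilde f(6)=3$.

*Example 2.* Let $k=1$. Let $u$ have rank $1$ and query $1$ at level $0$, answered at every $n$ with block $\{n+1,n+2\}$ and states $u_1,u_2$ of rank $0$. Let $u_1$ have only the null query, and let $u_2$ have also query $1$ at level $1$, never answered. The single node $u$ is not a complete run. After one expansion the run has two leaves and three pending pairs, all unanswered, and it is complete.

When we define a process below, we describe a partial $Z$-computable answer function on states of a certain syntactic form (coded through $c_s$, with non-null queries coded by positive numbers); on all other inputs it is undefined. Some properties of our states will not be decidable, for instance that a certain finite tree really is a run. Such properties are maintained inductively along runs from the given initial state, and only states that occur in such runs matter.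

## 5. A computable $f$ for which $\emptyset$ is $f$-good

**Lemma 3.** If $h$ is computable and $\lim h=\infty$, there is a computable monotone $f$ with $f(x,0)=h(x)$ such that $\emptyset$ is $f$-good.

*Proof.* This is the construction of Proposition 1 with runs in place of pairs and an interval of $k_i+1$ values in place of two.

**Step 1: the construction.** The purpose is to let each requirement grow its own run and lower each block as soon as it appears. List all triples ($e$, $k$, a $k$-state) as $(e_i,k_i,s_i)_{i\in\mathbb N}$. Let $r_0=0$ and $r_{i+1}=r_i+k_i+1$, so that requirement $i$ owns the values in $[r_i,r_i+k_i]$ and these intervals are disjoint. Requirement $i$ keeps a run of $R_{e_i,k_i}$ (with oracle $\emptyset$) from $s_i$, initially the single node. At stage $t$, $i$ *requires attention* if there are a pending $(\nu,q)$ of its current run and $n\le t$ such that $R_{e_i,k_i}(s_\nu,q,n)$ converges in at most $t$ steps, to $(\beta,S)$ say, with $f(x,t)>r_i+k_i$ for all $x\in\beta$. If some $i\le t$ requires attention, the least such $i$ *acts*: for the first such $(\nu,q,n)$ expand $\nu$ accordingly, let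
$$f(x,t+1)=r_i+k_i-p_{s_\nu}(q)\qquad(x\in\beta),$$
and reset the runs of all $i'>i$ to single nodes. Everything else is unchanged; in particular $f(x,t+1)=f(x,t)$ for all other $x$. Each stage is a finite check, so $f$ is computable. A lowered $x$ goes from a value above $r_i+k_i$ to a value in $[r_i,r_i+k_i]$, so $f$ is monotone.

**Step 2: each $i$ acts finitely often.** This gives every requirement a final run. By induction, let no $i'<i$ act after stage $t_0$. After $t_0$ the run of $i$ is never reset. If $i$ acted infinitely often, each action would add at least one node, and the union of its runs would be an infinite finitely branching tree. By König's lemma it would have an infinite path, along which ranks strictly decrease; this is impossible. Let $\mathcal R$ be the final run of $i$.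

**Step 3: $\mathcal R$ is $f$-descending.** We compute $\tilde f$ on its blocks. When a node of $\mathcal R$ of level $\lambda$ is expanded, the elements of its block get the value $r_i+k_i-\lambda$. After that no $i'<i$ acts, since it would reset the run; and no $i'\ge i$ lowers these elements, since $i'$ lowers only numbers with current value above $r_{i'}+k_{i'}\ge r_i+k_i$. So $\tilde f=r_i+k_i-\lambda$ on the block, and a larger level means a smaller value of $\tilde f$.

**Step 4: $\mathcal R$ is complete.** We find one bound $m$ at which every pending pair is unanswered. If $\tilde f(x)\le r_i+k_i$, then $h(x)\le r_i+k_i$ or $x$ was lowered in an action of some $i'\le i$, because actions of $i'>i$ assign values $\ge r_{i'}>r_i+k_i$. The first case holds for finitely many $x$ because $\lim h=\infty$, the second because each $i'\le i$ acts finitely often and lowers finitely many numbers each time. Let $m$ bound all these $x$. Suppose $(\nu,q)$ is pending in $\mathcal R$ and $R_{e_i,k_i}(s_\nu,q,m)\downarrow=(\beta,S)$. Then $\beta\subseteq(m,\infty)$, so $f(x,t)>r_i+k_i$ for all $x\in\beta$ and all $t$. Hence $i$ requires attention at all late stages. No $i'<i$ acts at late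 stages, so $i$ acts again after its last action, a contradiction. So $R_{e_i,k_i}(s_\nu,q,m)\uparrow$. $\square$

## 6. Good sets compute long descents

**Lemma 4.** If $Z$ is $f$-good, $X\le_TZ$ is infinite and $k\in\mathbb N$, there are $x_0<\dots<x_k$ in $X$ with $\tilde f(x_0)>\dots>\tilde f(x_k)$.

*Proof.* We extend Example 1 to $k+1$ numbers. For $0\le m\le k+1$ and $x_0<\dots<x_{m-1}$ in $X$ let $s(x_0,\dots,x_{m-1})$ be a $k$-state of rank $k+1-m$ coding the sequence, with the null query at level $0$ and, if $m\le k$, the query $1$ at level $m$. For $m\le k$ let
$$R(s(x_0,\dots,x_{m-1}),1,n)=(\{x\},\{s(x_0,\dots,x_{m-1},x)\}),$$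
where $x$ is the least element of $X$ greater than $n$ and (if $m>0$) greater than $x_{m-1}$. This is $X$-computable, hence $Z$-computable, and the answers are valid.

Take a complete $f$-descending run from $s()$. Every answer has a single next state, so the run is a path. Query $1$ is answered at every $n$, so a leaf with query $1$ would contradict completeness. So the leaf is some $s(x_0,\dots,x_k)$. The null query is never answered, so each expansion was of query $1$: the expansion of level $m$ has block $\{x_m\}$, for each $m\le k$. As the run is $f$-descending, $\tilde f(x_0)>\dots>\tilde f(x_k)$. $\square$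

It remains to show that goodness can be preserved when homogeneous sets are added.

## 7. Finite oracles and cohesive sets

We shall build a set $G$ from finite approximations $D$ and run processes with oracle $Z\oplus G$. For finite $D$, write $R^{Z\oplus D}(s,q,n)\Downarrow$ if the computation converges validly and queries its second component only about numbers $\le\max D$ (none if $D=\emptyset$). A finite $D$ is an *initial segment* of $G$ if $D=G\cap[0,\max D]$. For example, $\{1,4\}$ is an initial segment of $\{1,4,9,16,\dots\}$, and $\{4\}$ is not.

If $D$ is an initial segment of $G$ and $R^{Z\oplus D}(s,q,n)\Downarrow$, then $R^{Z\oplus G}(s,q,n)$ has the same value, because $D$ and $G$ agree on all numbers asked about; if $G$ is finite, the same holds with $\Downarrow$ for $G$. Conversely, if $G$ is infinite and $R^{Z\oplus G}(s,q,n)\downarrow$, then $R^{Z\oplus D}(s,q,n)\Downarrow$ for all long enough finite initial segments $D$ of $G$: it suffices that $\max D$ exceeds all numbers asked about. We call these two facts the *use convention*.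

A *run for $Z\oplus D$* is a run in which all answers are $\Downarrow$-computations with oracle $Z\oplus D$. By the use convention it remains a run when $D$ is end-extended, and it is a run of $R^{Z\oplus G}$ for every infinite $G$ with initial segment $D$. For a run $\mathcal R$ put
$$\|\mathcal R\|=\bigoplus_{\nu\text{ leaf}}\omega^{|s_\nu|}.\qquad(1)$$
Expanding a leaf $\nu$ replaces the summand $\omega^{|s_\nu|}$ by a finite natural sum of terms $\omega^\alpha$ with $\alpha<|s_\nu|$, which is smaller; so expanding a leaf strictly decreases $\|\mathcal R\|$. For instance, a single node of rank $2$ has $\|\mathcal R\|=\omega^2$. If it is expanded into three leaves of rank $1$, we get $\omega\cdot3$; if one of these is expanded into five leaves of rank $0$, we get $\omega\cdot2+5$. The quantity in (1) lets a whole run serve as part of a single state.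

**Lemma 5.** If $Z$ is $f$-good and $(R_x)_x$ is a $Z$-computable sequence of sets, there is an infinite $C$ such that for all $x$, $C\subseteq^*R_x$ or $C\subseteq^*\overline{R_x}$, and $Z\oplus C$ is $f$-good.

*Proof.* We use *Mathias conditions* $(F,X)$: $F$ is finite, $X$ is infinite and $Z$-computable, and $\max F<\min X$. A condition $(D,X')$ *extends* $(F,X)$ if $F\subseteq D$, $D\setminus F\subseteq X$ and $X'\subseteq X$. An example is $(\{0,2\},\{4,8,12,\dots\})$, extended by $(\{0,2,8\},\{16,24,32,\dots\})$.

**Step 1: reduction to one requirement.** We isolate what has to be proved about a single process. From $(F,X)$ one can pass to $(F\cup\{\min X\},X\setminus\{\min X\})$, which makes the final set larger, and to $(F,X\cap R_x)$ or $(F,X\setminus R_x)$, whichever has an infinite reservoir, which decides $R_x$. So build a descending sequence of conditions in which these moves are made infinitely often and for every $x$, and let $C$ be the union of the first components. Then $C$ is infinite and cohesive for $(R_x)_x$. For goodness it suffices to show: given $(F,X)$ and $(e,k,s_0)$, there is an extension $(D,X')$ such that every infinite $G$ with initial segment $D$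 and $G\setminus D\subseteq X'$ has a complete $f$-descending run of $R^{Z\oplus G}_{e,k}$ from $s_0$. We interleave such extensions for all $(e,k,s_0)$.

**Step 2: a process that simulates runs.** This translates the search for a run of $R^{Z\oplus G}_{e,k}$ into a $Z$-computable process, to which the goodness of $Z$ applies. States $\hat s$ code pairs $(D,\mathcal R)$, where $F$ is an initial segment of $D$, $D\setminus F\subseteq X$, and $\mathcal R$ is a run of $R_{e,k}$ for $Z\oplus D$ from $s_0$. The rank of $\hat s$ is $\|\mathcal R\|$. Its non-null queries are the pending pairs of $\mathcal R$ with non-null query, at the same levels; the null query has level $0$. To answer $(\nu,q)$ at $n$, search for a finite $E\subseteq X\cap(\max D,\infty)$, possibly empty, with $R^{Z\oplus(D\cup E)}_{e,k}(s_\nu,q,n)\Downarrow=(\beta,S)$. For the first one found, output $(\beta,\{(D\cup E,\mathcal R')\})$, where $\mathcal R'$ is $\mathcal R$ with $\nu$ expanded accordingly. Since $D$ is an initial segment of $D\cup E$, $\mathcal R'$ is a run for $Z\oplus(D\cup E)$. Its rank is smaller by the remark after (1), and $\beta\subseteq(n,\infty)$; so the answer is valid.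

**Step 3: reading off the extension.** We check that the leaf of a good run of the simulating process gives what Step 1 asks for. As $Z$ is $f$-good, this process has a complete $f$-descending run from $(F,\text{single node})$. Each answer has one next state, so it is a path, ending in a leaf $(D,\mathcal R)$. The run $\mathcal R$ is $f$-descending, since its expanded nodes correspond to those of the path, with the same levels and blocks. By completeness of the path, for each pending $(\nu,q)$ of $\mathcal R$ with $q\ne0$ there is $n$ such that no finite $E\subseteq X\cap(\max D,\infty)$ has $R^{Z\oplus(D\cup E)}_{e,k}(s_\nu,q,n)\Downarrow$.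

Let $G$ be infinite with initial segment $D$ and $G\setminus D\subseteq X\cap(\max D,\infty)$. Then $\mathcal R$ is a run of $R^{Z\oplus G}_{e,k}$. If $R^{Z\oplus G}_{e,k}(s_\nu,q,n)$ converged for such a pending pair and its $n$, the use convention would give a finite initial segment $D\cup E$ of $G$ with $R^{Z\oplus(D\cup E)}_{e,k}(s_\nu,q,n)\Downarrow$ and $E\subseteq X\cap(\max D,\infty)$, a contradiction. Pairs with null query are never answered. So $\mathcal R$ is complete, and $(D,X\cap(\max D,\infty))$ is the required extension. $\square$

## 8. Two orders for one block

For a partition $A_0\sqcup A_1$ we would like to repeat this proof with two sets $G^0\subseteq A_0$ and $G^1\subseteq A_1$, simulating a run of one process for side $1$ and a run of another for side $2$. As in Section 3, we put a question to both sides at once. We choose a pending pair $p_1$ in the run of side $1$ and a pending pair $p_2$ in the run of side $2$, and search until every string $w'$ allows one of the two to be answered. Then one block comes back, and which side it serves depends on the string.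

The block must be given a level in advance. Suppose we want to compute it as $V(\lambda_1,\lambda_2)$ from the levels of $p_1$ and $p_2$. The run of side $1$ comes out $f$-descending if $\lambda_1<\lambda_1'$ implies $V(\lambda_1,\lambda_2)<V(\lambda'_1,\lambda'_2)$, and similarly for side $2$. These wishes contradict each other already for two levels: the pairs $(0,1)$ and $(1,0)$ would need $V(0,1)<V(1,0)$ for the sake of side $1$ and $V(1,0)<V(0,1)$ for the sake of side $2$. Since it is not known in advance which side gets expanded, and since trees have leaves with pending pairs of different levels, neither wish can be ignored.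

The way out is to order lexicographically and to multiply the runs. With two levels put $V(\lambda_1,\lambda_2)=2\lambda_1+\lambda_2$. This fully respects side $1$. It respects side $2$ among questions with the same $\lambda_1$. So we keep *two copies* of the run of side $2$, one that is only ever paired with pending pairs of side $1$ of level $0$, and one that is only paired with those of level $1$. The pairs of levels $(0,1)$ and $(1,0)$ now work on different copies for side $2$, and no comparison between the two is demanded any more. With $N$ sides and levels up to $k$, side $r$ gets one copy for each vector $a\in\{0,\dots,k\}^{r-1}$ of levels chosen on the earlier sides.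

The price is that we must find one copy *all* of whose pending pairs are stuck, although questions are put to tuples of pairs from several copies. This too works out, by choosing the entries of a tuple one after the other; see Step 4 of the proof of Claim 7.

## 9. The pigeonhole lemma

**Lemma 6.** Let $Z$ be $f$-good and $A_0\sqcup A_1=\mathbb N$ an arbitrary partition. There are $i<2$ and an infinite $G\subseteq A_i$ with $Z\oplus G$ $f$-good.

The reservoirs of Mathias conditions are replaced by a $Z$-computable tree of possible partitions of the remaining numbers, of which the true one is only known to exist.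

**Definition (conditions).** A condition $c$ consists of a finite nonempty set $J$ of *parts*; a set $\mathbb S\subseteq J\times\{0,1\}$ of *live sides*, every part having at least one; a number $b$; finite sets $F^j_i\subseteq A_i\cap[0,b)$ for $j\in J$, $i<2$; and a $Z$-computable tree $T$ (closed under prefixes) of strings $w:[b,\ell)\to\mathbb S$, $\ell\ge b$, where we write $|w|=\ell$. For a path $Y\in[T]$, that is $Y:[b,\infty)\to\mathbb S$, let $Y_\sigma=Y^{-1}(\sigma)$ and $Y_j=\bigcup_{(j,i)\in\mathbb S}Y_{(j,i)}$. We require that some $Y^*\in[T]$ is *$A$-compatible*: $Y^*_{(j,i)}\subseteq A_i$ for all $(j,i)\in\mathbb S$.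

**Definition (extension).** $c'\le c$ via $\pi:J'\to J$ means: $b'\ge b$; for $g\in J'$ and $i<2$, $F^{\pi(g)}_i\subseteq F'^g_i$ and $F'^g_i\setminus F^{\pi(g)}_i\subseteq[b,b')$; and for every $Y'\in[T']$ and $g\in J'$ there is $Y\in[T]$ with
$$\bigcup_{i<2}\bigl(F'^g_i\setminus F^{\pi(g)}_i\bigr)\cup Y'_g\subseteq Y_{\pi(g)}.\qquad(2)$$

A part is thus a pool of numbers from which both $F^j_0$ and $F^j_1$ may later grow, and (2) says that a descendant draws only from its ancestor's pool. Extension is transitive, composing the maps: if $c''\le c'$ via $\pi'$ and $c'\le c$ via $\pi$, then for $Y''\in[T'']$ and a part $g''$ apply (2) first to obtain $Y'\in[T']$ whose set $Y'_{\pi'(g'')}$ contains the newest elements and $Y''_{g''}$, and then apply (2) to $Y'$.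

The *initial condition* has $J=\{0\}$, $\mathbb S=\{(0,0),(0,1)\}$, $b=0$, $F^0_i=\emptyset$ and $T$ all strings; the path with $Y^*_{(0,i)}=A_i$ is $A$-compatible.

**Growth step.** Its purpose is to discard sides on which no growth is possible and to let all others grow. Given $c$ with $A$-compatible $Y^*$, let $\mathbb S'=\{\sigma\in\mathbb S:Y^*_\sigma\text{ infinite}\}$. It is nonempty, since the finitely many sets $Y^*_\sigma$ cover $[b,\infty)$. Let $J'$ be the set of parts with a side in $\mathbb S'$. Choose $b'>b$ with $Y^*_\sigma\subseteq[0,b')$ for $\sigma\in\mathbb S\setminus\mathbb S'$ and $Y^*_\sigma\cap[b,b')\ne\emptyset$ for $\sigma\in\mathbb S'$. For each $(j,i)\in\mathbb S'$ add to $F^j_i$ an element of $Y^*_{(j,i)}\cap[b,b')\subseteq A_i$. Let $T'$ be the tree of all $w':[b',\ell)\to\mathbb S'$ with $(Y^*{\restriction}[b,b'))\cup w'\in T$. It is $Z$-computable, since $Y^*{\restriction}[b,b')$ is finite. By the choice of $b'$, $Y^*{\restriction}[b',\infty)$ takes values in $\mathbb S'$; it is a path of $T'$ and $A$-compatible. For $Y'\in[T']$ the path $Y=(Y^*{\restriction}[b,b'))\cup Y'$ of $T$ contains, in part $j$, the new elements and $Y'_j$. So the new condition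 extends $c$ via the inclusion map, and every live side of it has gained an element.

*Example 3.* Let $A_0$ be the even and $A_1$ the odd numbers. From the initial condition the growth step may choose $b'=2$ and obtains $F^0_0=\{0\}$, $F^0_1=\{1\}$, and $T'$ consists of all strings on intervals $[2,\ell)$. If instead $A_0=\{0\}$, the growth step removes the side $(0,0)$ and keeps $\mathbb S'=\{(0,1)\}$.

**Claim 7 (requirement step).** Let $c$ be a condition and $\rho_i=(e_i,k_i,s_i)$, $i<2$, with $s_i$ a $k_i$-state. There is $c'\le c$ via some $\pi$ such that for each part $g$ of $c'$ there is $i$ with $(\pi(g),i)\in\mathbb S$ and the following property: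

$(\dagger)$ if $G$ is infinite, $F'^g_i$ is an initial segment of $G$, and every finite $E\subseteq G\setminus F'^g_i$ satisfies $E\subseteq Y'_g$ for some $Y'\in[T']$, then $R^{Z\oplus G}_{e_i,k_i}$ has a complete $f$-descending run from $s_i$.

*Proof of Claim 7.* Let $k=\max(k_0,k_1)$ and number the live sides $1,\dots,N$; we identify sides with their numbers. If side $r$ is $(j,i)$, write $F_r=F^j_i$, $R_r=R_{e_i,k_i}$ and $s^r=s_i$. Let $K=(k+1)^N-1$.

**Step 1: the simulating process.** It is the analogue of Step 2 of Lemma 5, with strings and copies. It is a $Z$-computable process with $K$-states.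

*States.* A state $\hat s$ codes
$$\bigl(w,(D_r)_{r\le N},(\mathcal R_{r,a})_{r\le N,\ a\in\{0,\dots,k\}^{r-1}}\bigr),$$
where $w\in T$, $F_r\subseteq D_r\subseteq F_r\cup w^{-1}(r)$, and $\mathcal R_{r,a}$ is a run of $R_r$ for $Z\oplus D_r$ from $s^r$. All copies for side $r$ use the same $D_r$. The rank of $\hat s$ is $\bigoplus_{r,a}\|\mathcal R_{r,a}\|$.

*Queries.* The non-null queries are (codes of) the tuples $t=(p_1,\dots,p_N)$ with $p_r$ a pending pair (null queries allowed) of $\mathcal R_{r,a_r}$, where $a_r=a_r(t)=(\operatorname{lev}(p_1),\dots,\operatorname{lev}(p_{r-1}))$. So the levels of the earlier entries decide from which copy the next entry is taken. The level of $t$ is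
$$V(t)=\sum_{r\le N}\operatorname{lev}(p_r)(k+1)^{N-r}\le K.\qquad(3)$$
As all $\operatorname{lev}(p_r)\le k$, (3) orders tuples lexicographically by $(\operatorname{lev}(p_1),\dots,\operatorname{lev}(p_N))$. The null query of $\hat s$ gets level $0$. For $N=2$ and $k=1$ the copies are $\mathcal R_{1,()}$, $\mathcal R_{2,(0)}$, $\mathcal R_{2,(1)}$ and $V(t)=2\operatorname{lev}(p_1)+\operatorname{lev}(p_2)$, as in Section 8.

*Answers.* Let $t$ be a non-null query of $\hat s$, with $p_r=(\nu_r,q_r)$. A string $w'\in T$ extending $w$ is *good for $(\hat s,t,n)$* if there are $r\le N$ and a finite $E\subseteq w'^{-1}(r)\cap[|w|,|w'|)$ such that $R_r^{Z\oplus(D_r\cup E)}(s_{\nu_r},q_r,n)\Downarrow$ in at most $|w'|$ steps; otherwise it is *bad*. This is $Z$-decidable, and prefixes (extending $w$) of bad strings are bad. To answer $t$ at $n$, search for $\ell>|w|$ such that $T$ has a string of length $\ell$ extending $w$ and all such strings are good. For the first such $\ell$ and each such $w'$ take the first $(r,E)$ witnessing that $w'$ is good, with value $(\beta_{w'},S_{w'})$. Let $\hat s_{w'}$ be $\hat s$ with $w$ replaced by $w'$, $D_r$ by $D_r\cup E$, and $\nu_r$ expanded in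 $\mathcal R_{r,a_r}$ by this answer. Answer with block $\bigcup_{w'}\beta_{w'}$ and state set $\{\hat s_{w'}\}_{w'}$.

*Validity.* Since $D_r\subseteq[0,|w|)$ and $E\subseteq[|w|,|w'|)$, $D_r$ is an initial segment of $D_r\cup E$; so all other copies for side $r$ remain runs. Also $D_r\cup E\subseteq F_r\cup w'^{-1}(r)$. The block is included in $(n,\infty)$, the state set is nonempty, and exactly one copy is expanded, so the rank decreases.

As $Z$ is $f$-good, there is a complete $f$-descending run $\hat{\mathcal R}$ of this process from the state with $w$ empty (i.e. $|w|=b$), $D_r=F_r$, and all copies single nodes.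

**Step 2: following the true partition to a leaf.** We select the one leaf of $\hat{\mathcal R}$ that is relevant for $A$. Fix an $A$-compatible $Y^*\in[T]$. From the root follow, at each expanded node, the child with $w'=Y^*{\restriction}[b,\ell)$; it exists since all strings of $T$ of length $\ell$ extending $w$ give children. We reach a leaf $\hat s=(w,(D_r),(\mathcal R_{r,a}))$ with $w\subset Y^*$. From now on these symbols refer to this leaf. If side $r$ is $(j,i)$, then
$$D_r\subseteq F_r\cup Y^*_r\subseteq A_i.\qquad(4)$$

*Each $\mathcal R_{r,a}$ is $f$-descending.* An expanded node $\mu$ of $\mathcal R_{r,a}$ was expanded at some expanded node of $\hat{\mathcal R}$ on our branch, by a tuple $t$ with $a_r(t)=a$ and $\operatorname{lev}(p_r)$ equal to the level of $\mu$, and $\beta_\mu$ is included in the block there. If $\mu,\mu'$ are expanded in $\mathcal R_{r,a}$ and the level of $\mu$ is smaller than that of $\mu'$, the corresponding tuples $t,t'$ have the same first $r-1$ levels, namely $a$, and the $r$-th level of $t$ is smaller than that of $t'$. So $V(t)<V(t')$. As $\hat{\mathcal R}$ is $f$-descending, $\tilde f$ is larger on every element of the block belonging to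 $t$ than on every element of the block belonging to $t'$; in particular this holds for $\beta_\mu$ and $\beta_{\mu'}$. This is where the copies are needed.

**Step 3: every tuple is stuck on some partition.** We turn completeness of $\hat{\mathcal R}$ into paths of $T$. Let $\mathbb T$ be the finite set of all tuples $t$ that are queries of $\hat s$. It is nonempty since every run has a pending pair. By completeness, for $t\in\mathbb T$ there is $n_t$ such that $t$ is not answered at $n_t$. Since $w\subset Y^*$, $T$ has strings of every length $\ell>|w|$ extending $w$; as the search fails, some string of each such length is bad for $(\hat s,t,n_t)$. Since prefixes of bad strings are bad, König's lemma shows that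
$$\mathcal Q^t=\{Y\in[T]:Y\supset w\text{ and }Y{\restriction}[b,\ell)\text{ is bad for }(\hat s,t,n_t)\text{ for all }\ell>|w|\}$$
is nonempty. For $Y\in\mathcal Q^t$, every $r$ and every finite $E\subseteq Y_r\cap[|w|,\infty)$:
$$\text{not }R_r^{Z\oplus(D_r\cup E)}(s_{\nu_r},q_r,n_t)\Downarrow,\ \text{ where }p_r=(\nu_r,q_r)\text{ is the }r\text{-th entry of }t.\qquad(5)$$
Otherwise, for $\ell$ larger than $\max E$ and the number of steps, $Y{\restriction}[b,\ell)$ would be good.

**Step 4: patterns, and a dead copy for each pattern.** We superpose one partition for each $t$ and find a copy that is entirely stuck. If a path $Q^t\in\mathcal Q^t$ is chosen for each $t$, a number $x$ gets the *pattern* $t\mapsto Q^t(x)$. Let $\mathbb G$ be the finite set of all functions $g:\mathbb T\to\mathbb S$. (With two tuples and two live sides there are four patterns.) For $g\in\mathbb G$, call a pending pair $p$ of $\mathcal R_{r,a}$ *$g$-dead* if there is $t\in\mathbb T$ with $a_r(t)=a$, $p_r=p$ and $g(t)=r$. By (5), numbers of pattern $g$ can then not help to answer $p$ at $n_t$.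

For each $g$ there is $(r,a)$ such that all pending pairs of $\mathcal R_{r,a}$ are $g$-dead. Otherwise choose successively $p_1$ pending in $\mathcal R_{1,()}$ and not $g$-dead, $p_2$ pending in $\mathcal R_{2,(\operatorname{lev}(p_1))}$ and not $g$-dead, and so on. This gives $t=(p_1,\dots,p_N)\in\mathbb T$. With $r=g(t)$, the pair $p_r$ is $g$-dead as a pending pair of $\mathcal R_{r,a_r(t)}$, by $t$ itself; a contradiction. For each $g$ fix such a pair $(r,a)=(r(g),a(g))$, and let side $r(g)$ be $(j(g),i(g))$.

**Step 5: the new condition.** The patterns become the new parts. The paths $Q^t$ are not $Z$-computable in general, so the new tree allows all choices of them. Define $c'$ by $J'=\mathbb G$, all sides live, $b'=|w|$, $\pi(g)=j(g)$; $F'^g_{i'}=D_{(j(g),i')}$ if $(j(g),i')\in\mathbb S$, and $F'^g_{i'}=F^{j(g)}_{i'}$ otherwise. For a string or path $v$ on an interval $[b',\cdot)$ with values in $\mathbb G\times\{0,1\}$ and $t\in\mathbb T$, let $v^t(x)=g(t)$ where $v(x)=(g,i)$. Let $T'$ be the set of strings $v:[b',\ell)\to\mathbb G\times\{0,1\}$ such that for every $t\in\mathbb T$, $w\cup v^t\in T$ and, if $\ell>b'$, $w\cup v^t$ is bad for $(\hat s,t,n_t)$. This is a $Z$-computable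 tree, and its paths are exactly the $Y'$ with $w\cup Y'^t\in\mathcal Q^t$ for all $t\in\mathbb T$. If $g(t)=r$, then every $x\in Y'_g$ has $Y'^t(x)=r$; that is,
$$Y'_g\subseteq(w\cup Y'^t)_r\cap[|w|,\infty)\quad\text{whenever }Y'\in[T']\text{ and }g(t)=r.\qquad(6)$$

*$c'$ is a condition.* Choose $Q^t\in\mathcal Q^t$ for each $t\in\mathbb T$. For $x\ge b'$ put $Y'(x)=(g,i)$, where $g(t)=Q^t(x)$ for all $t$, and $x\in A_i$. Then $w\cup Y'^t=Q^t$, so $Y'\in[T']$, and $Y'$ is $A$-compatible by definition. By (4) and $D_r\subseteq[0,|w|)$, $F'^g_{i'}\subseteq A_{i'}\cap[0,b')$.

*$c'\le c$.* Clearly $b'=|w|\ge b$. Let $Y'\in[T']$ and $g\in\mathbb G$. The copy $\mathcal R_{r(g),a(g)}$ has a pending pair, and this pair is $g$-dead; so some $t$ has $g(t)=r(g)$. Let $Y=w\cup Y'^t\in\mathcal Q^t\subseteq[T]$. By (6), $Y'_g\subseteq Y_{r(g)}\subseteq Y_{j(g)}$. The set $F'^g_{i'}\setminus F^{j(g)}_{i'}$ is included in $w^{-1}((j(g),i'))\subseteq Y_{j(g)}\cap[b,b')$ when $(j(g),i')\in\mathbb S$, and is empty otherwise. So (2) holds.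

**Step 6: property $(\dagger)$.** We check that the dead copy is a complete run for every admissible $G$. Let $i=i(g)$ and $r=r(g)$, so $(\pi(g),i)=(j(g),i(g))\in\mathbb S$ and $F'^g_i=D_r$. Let $G$ be as in $(\dagger)$. As $D_r$ is an initial segment of $G$, $\mathcal R_{r,a(g)}$ is a run of $R_r^{Z\oplus G}$ from $s_i$, and it is $f$-descending by Step 2. Let $(\nu,q)$ be pending in it. It is $g$-dead via some $t$, so $(\nu,q)$ is the $r$-th entry of $t$ and $g(t)=r$. If $R_r^{Z\oplus G}(s_\nu,q,n_t)\downarrow$, the use convention gives a finite $E\subseteq G\setminus D_r$ such that $D_r\cup E$ is an initial segment of $G$ and $R_r^{Z\oplus(D_r\cup E)}(s_\nu,q,n_t)\Downarrow$. By assumption $E\subseteq Y'_g$ for some $Y'\in[T']$, and by (6) $E\subseteq(w\cup Y'^t)_r\cap[|w|,\infty)$ with $w\cup Y'^t\in\mathcal Q^t$. This contradicts (5). So $R_r^{Z\oplus G}(s_\nu,q,n_t)\uparrow$, and the run is complete. $\square$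

*Proof of Lemma 6.* **Step 1: the construction.** We meet all pairs of requirements along one sequence of conditions. List all triples ($e$, $k$, a $k$-state) as $\rho_0,\rho_1,\dots$, and list all pairs $(\rho_a,\rho_b)$, each once. Build $c_0\ge c_1\ge\cdots$, starting with the initial condition. To get $c_{s+1}$, apply the growth step to $c_s$ and then the requirement step with the $s$-th pair, with $\rho_a$ for side index $0$ and $\rho_b$ for side index $1$. Write $F^g_i$, $b_s$ and $T_s$ for the data of $c_s$.

**Step 2: choosing a branch of parts.** This yields the two candidate sets. The parts of the $c_s$, with the parent maps, form a finitely branching tree with all levels nonempty. By König's lemma there is an infinite path $(g_s)_s$. Let $G^i=\bigcup_sF^{g_s}_i$, with $F^{g_s}_i$ taken in $c_s$. Then $G^i\subseteq A_i$.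

**Step 3: what each pair gives.** We verify the hypotheses of $(\dagger)$. Let $(\rho_a,\rho_b)$ be the $s$-th pair. By Claim 7 there is $i=i(a,b)$ such that $(\dagger)$ holds for the part $g_{s+1}$ and side index $i$, and the side $(g_s,i)$ was live after the growth step. It gained an element there, so $F^{g_{s+1}}_i\supsetneq F^{g_s}_i$. Moreover $F^{g_{s+1}}_i\subseteq[0,b_{s+1})$ is an initial segment of $G^i$, since elements added later are $\ge b_{s+1}$. A finite $E\subseteq G^i\setminus F^{g_{s+1}}_i$ is included in $F^{g_t}_i$ for some $t>s+1$. Apply $c_t\le c_{s+1}$, via the composed maps, to any element of $[T_t]$, which is nonempty: by (2), $E\subseteq Y'_{g_{s+1}}$ for some $Y'\in[T_{s+1}]$. Hence, by $(\dagger)$, if $G^i$ is infinite, then $Z\oplus G^i$ satisfies the goodness requirement $\rho_a$ (if $i=0$), respectively $\rho_b$ (if $i=1$).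

**Step 4: one of the two sets is good.** If for every $a$ there is $b$ with $i(a,b)=0$, then $G^0$ grows at infinitely many stages, so it is infinite, and all requirements $\rho_a$ hold for $Z\oplus G^0$. Otherwise there is $a$ with $i(a,b)=1$ for all $b$. Then $G^1$ grows at infinitely many stages, so it is infinite, and all requirements $\rho_b$ hold for $Z\oplus G^1$. $\square$

## 10. From partitions to colorings, and the model

**Lemma 8.** If $Z$ is $f$-good and $c:[\mathbb N]^2\to2$ is $Z$-computable, there is an infinite $c$-homogeneous $H$ with $Z\oplus H$ $f$-good.

*Proof.* By Lemma 5 for $R_x=\{y>x:c(x,y)=1\}$ there is an infinite $C$ with $Z\oplus C$ $f$-good such that $\ell(x)=\lim_{y\in C}c(x,y)$ exists for all $x$. Let $p_C$ enumerate $C$ increasingly. Apply Lemma 6 with oracle $Z\oplus C$ to the partition $A_i=\{m:\ell(p_C(m))=i\}$. We get $i$ and an infinite $G^*\subseteq A_i$ with $Z\oplus C\oplus G^*$ $f$-good. Let $G=p_C[G^*]\subseteq C$; every $x\in G$ has $\ell(x)=i$. Let $h_0=\min G$, and let $h_{m+1}$ be the least $y\in G$ with $y>h_m$ and $c(h_l,y)=i$ for all $l\le m$. It exists since $\ell(h_l)=i$ for all $l\le m$ and $G\subseteq C$ is infinite. The set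 $H=\{h_m:m\in\mathbb N\}$ is infinite and homogeneous with color $i$. As $Z\oplus H\le_TZ\oplus C\oplus G^*$, $Z\oplus H$ is $f$-good. $\square$

*Proof of Theorem A.* Take $f$ from Lemma 3 and $Z_0=\emptyset$, which is $f$-good. Fix a bijection $\langle\cdot,\cdot\rangle:\mathbb N^2\to\mathbb N$ with $\langle m,e\rangle\ge m$. Given an $f$-good $Z_n$ with $n=\langle m,e\rangle$: if $\Phi_e^{Z_m}$ is a coloring $c:[\mathbb N]^2\to2$, then $c\le_TZ_m\le_TZ_n$, and we let $Z_{n+1}=Z_n\oplus H$ with $H$ from Lemma 8; otherwise $Z_{n+1}=Z_n$. Then $Z_0\le_TZ_1\le_T\cdots$ are all $f$-good, and every coloring computable in some $Z_m$ has an infinite homogeneous set computable in some $Z_n$. Let $\mathcal M=\{X:\exists n\ X\le_TZ_n\}$. This is a Turing ideal, so $\mathcal M\models\mathsf{RCA}_0+\mathsf{RT}^2_2$, and $f\in\mathcal M$ as $f$ is computable. By Lemma 4 every infinite $X\in\mathcal M$ contains $x_0<\dots<x_k$ with $\tilde f(x_0)>\dots>\tilde f(x_k)$, for every $k$. With $k=1$: no infinite $X\in\mathcal M$ is limit non-decreasing for $f$, so $\mathcal M\not\models\mathsf{LNS}$. Hence $\mathsf{RT}^2_2$ does not imply $\mathsf{LNS}$ over $\mathsf{RCA}_0$. $\square$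

For each fixed $k\ge1$ the same model shows that even the weakening "there is an infinite $X$ with no $x_0<\dots<x_k$ in $X$ such that $\tilde f(x_0)>\dots>\tilde f(x_k)$" does not follow from $\mathsf{RT}^2_2$.

## 11. A stable coloring that LNS, WKL and COH leave unsolved

We turn to Theorem B(2), and use $\Downarrow$ also for computations $\Phi_e^{Z\oplus D}(n)$, with the use convention of Section 7. Say that $g:\mathbb N\to\mathbb N$ is *$Z$-hyperimmune* if for every total $Z$-computable $u$ there is $n$ with $g(n)>u(n)$. For an infinite set $B$ let $p_B(0)<p_B(1)<\cdots$ be its elements.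

**Step 1: the coloring.** We need a stable computable coloring whose homogeneous sets must be sparse. Build $A=A_1$, with complement $A_0$, by finite extension, computably in $\emptyset'$. For requirement $(e,i)$, with a string of length $l$ in which $A_i$ has $m$ elements so far, ask $\emptyset'$ whether $\Phi_e(m)\downarrow$. If so, put all numbers from $l$ to $\max(l,\Phi_e(m))$ into $A_{1-i}$. The element number $m$ of $A_i$ then comes later, so $p_{A_i}(m)>\Phi_e(m)$. In any case add afterwards one element to each side. So both sides are infinite, and $h_0=p_{A_0}$ and $h_1=p_{A_1}$ are $\emptyset$-hyperimmune.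

As $A\le_T\emptyset'$, it has a computable approximation $(A_s)$. Let $c(x,s)=A_s(x)$ for $x<s$; this computable coloring is stable. If $H$ is infinite and $c$-homogeneous with color $i$, then for $x\in H$ we have $A_s(x)=i$ for infinitely many $s$, so $A(x)=i$. Hence $H\subseteq A_i$ and $p_H\ge h_i$ pointwise, and $h_i$ is not $H$-hyperimmune. Call $Z$ *good* in this section if $h_0,h_1$ are both $Z$-hyperimmune. The empty set is good, and a Turing ideal of good sets contains $c$ but no infinite $c$-homogeneous set, so it does not satisfy $\mathsf{SRT}^2_2$. It remains to see that for every good $Z$, every $Z$-computable instance of $\mathsf{WKL}$, $\mathsf{COH}$ or $\mathsf{LNS}$ has a solution whose join with $Z$ is good.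

**Step 2: $\mathsf{WKL}$.** This case rests on a basis theorem. By the hyperimmune-free basis theorem (Jockusch–Soare 1972, relativized), every nonempty $\Pi^0_1(Z)$ class in a $Z$-computably bounded space has a member $P$ such that every total $Z\oplus P$-computable function $u$ is dominated by a $Z$-computable $u'$; changing finitely many values, we may assume $u\le u'$ everywhere. If $Z$ is good, some $n$ has $h_i(n)>u'(n)\ge u(n)$. So $Z\oplus P$ is good. The paths through an infinite $Z$-computable binary tree form such a class.

**Step 3: $\mathsf{COH}$.** We use the Mathias conditions $(F,X)$ of Lemma 5, with $X$ $Z$-computable, and make the union infinite and cohesive as there. Let $e$ and $i$ be given. If for every $n$ there is a finite $E\subseteq X$ with $\Phi_e^{Z\oplus(F\cup E)}(n)\Downarrow$, the first value found is a $Z$-computable function of $n$. As $Z$ is good, there is $n$ where $h_i(n)$ exceeds it; pass to $(F\cup E,X\cap(\max(F\cup E),\infty))$ for the corresponding $E$. Then $\Phi_e^{Z\oplus G}(n)<h_i(n)$ for every later $G$. Otherwise there is $n$ with no such $E$, and by the use convention $\Phi_e^{Z\oplus G}(n)\uparrow$ for every infinite $G$ with initial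 segment $F$ and $G\setminus F\subseteq X$. Treating all $(e,i)$ gives $C$ with $Z\oplus C$ good.

**Step 4: $\mathsf{LNS}$, the conditions.** Here the difficulty is that being non-decreasing for $\tilde f$ is not decidable from $Z$. Let $Z$ be good and $f\le_TZ$ monotone. If $\liminf\tilde f<\infty$, Lemma 2 gives a $Z$-computable solution. Assume $\tilde f\to\infty$. Conditions are $(F,X)$ with $F$ finite, $\tilde f$ non-decreasing on $F$; $X$ infinite, $\max F<\min X$, $\tilde f(x)\ge\tilde f(\max F)$ for $x\in X$ (if $F\ne\emptyset$); and $Z\oplus X$ good. If $E\subseteq X$ is finite and $\tilde f$ is non-decreasing on $E$, then it is non-decreasing on $F\cup E$, and $F\cup E$ with a suitable cofinite subset of $X$ is an extension, because $\tilde f\to\infty$. Taking $E=\{\min X\}$ again and again, we make the final set infinite.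

Let $e,i$ and $(F,X)$ be given. Let $W=Z\oplus X$, and let $\mathcal G$ be the $W$-computably bounded space of all $g:X\to\mathbb N$ with $g(x)\le f(x,0)$. We do not know $\tilde f{\restriction}X$, but it is a member of $\mathcal G$. Let $\mathcal U_n$ be the set of $g\in\mathcal G$ for which there is a finite $E\subseteq X$ on which $g$ is non-decreasing, with $\Phi_e^{Z\oplus(F\cup E)}(n)\Downarrow$. It is open, uniformly $\Sigma^0_1(W)$.

**Step 5: $\mathsf{LNS}$, if $\mathcal U_n=\mathcal G$ for all $n$.** We force a small value. For given $n$ there is $L$ such that every function $\sigma$ on the first $L$ elements of $X$ with $\sigma(x)\le f(x,0)$ is non-decreasing on some set $E$ of such elements with $\Phi_e^{Z\oplus(F\cup E)}(n)\Downarrow$ in at most $L$ steps. Otherwise the functions $\sigma$ without such an $E$ would form an infinite finitely branching tree, and a path through it, which exists by König's lemma, would be a $g\in\mathcal G\setminus\mathcal U_n$. Searching for $L$ we find, $W$-computably in $n$, a finite family $\mathcal E_n$ of finite sets $E\subseteq X$ with $\Phi_e^{Z\oplus(F\cup E)}(n)\Downarrow$ such that every $g\in\mathcal G$ is non-decreasing on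 some $E\in\mathcal E_n$. Let $u(n)$ be the maximum of the values. As $W$ is good, choose $n$ with $h_i(n)>u(n)$. As $\tilde f{\restriction}X\in\mathcal G$, $\tilde f$ is non-decreasing on some $E\in\mathcal E_n$. Pass to $F\cup E$ with a suitable cofinite subset of $X$; then $\Phi_e^{Z\oplus G}(n)\le u(n)<h_i(n)$ is forced.

**Step 6: $\mathsf{LNS}$, if $\mathcal G\setminus\mathcal U_n\ne\emptyset$ for some $n$.** We force divergence by thinning the reservoir with a function other than $\tilde f$. The set $\mathcal G\setminus\mathcal U_n$ is a nonempty $\Pi^0_1(W)$ class. By the basis theorem in Step 2 it has a member $g$ with $W\oplus g$ good. We first find an infinite $Y\subseteq X$ on which $g$ is non-decreasing, with $W\oplus g\oplus Y$ good.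

If $g$ takes some value infinitely often, let $Y$ be the set where it does; then $Y\le_TW\oplus g$. Otherwise $g\to\infty$ on $X$, and we build $Y$ by finite end-extensions $F'\subseteq X$ on which $g$ is non-decreasing. They can always be prolonged, as $g\to\infty$. Let $(e',i')$ be given. If for every $m$ there is a finite $E\subseteq X\cap(\max F',\infty)$ such that $g$ is non-decreasing on $F'\cup E$ and $\Phi_{e'}^{W\oplus g\oplus(F'\cup E)}(m)\Downarrow$, then the first value found is a $W\oplus g$-computable function of $m$; choose $m$ with $h_{i'}(m)$ larger and take $F'\cup E$. Otherwise, for some $m$ there is no such $E$. The final $Y$ is infinite, has $F'$ as initial segment, and $g$ is non-decreasing on it; so by the use convention $\Phi_{e'}^{W\oplus g\oplus Y}(m)\uparrow$. Treating all $(e',i')$ makes $W\oplus g\oplus Y$ good.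

Now $(F,Y)$ is an extension of $(F,X)$: the inequality $\tilde f(x)\ge\tilde f(\max F)$ is inherited from $X$, and $Z\oplus Y$ is good. It forces $\Phi_e^{Z\oplus G}(n)\uparrow$. For if $G$ is infinite with initial segment $F$ and $G\setminus F\subseteq Y$ and the computation converged, there would be a finite $E\subseteq Y$ with $\Phi_e^{Z\oplus(F\cup E)}(n)\Downarrow$; $g$ is non-decreasing on $E$, so $g\in\mathcal U_n$, a contradiction.

**Step 7: the model.** Meeting all $(e,i)$ in Steps 5 and 6 gives an infinite $G$ on which $\tilde f$ is non-decreasing, with $Z\oplus G$ good. Starting from $Z_0=\emptyset$ and treating in turn every instance of $\mathsf{WKL}$, $\mathsf{COH}$ and $\mathsf{LNS}$ computable in some $Z_m$, with bookkeeping as in the proof of Theorem A, we get good sets $Z_0\le_TZ_1\le_T\cdots$. The ideal $\{X:\exists n\ X\le_TZ_n\}$ is an $\omega$-model of $\mathsf{LNS}+\mathsf{WKL}_0+\mathsf{COH}$ that contains the computable coloring $c$ and violates $\mathsf{SRT}^2_2$.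

As for incomparability: $\mathsf{SRT}^2_2$ is a special case of $\mathsf{RT}^2_2$. So by Theorem A neither of them implies $\mathsf{LNS}$, and by the model just built $\mathsf{LNS}$ implies neither of them. This proves Theorem B(2). $\square$

## 12. LNS together with Ramsey's theorem and WKL stays below arithmetical comprehension

The first half of Theorem B(3), $\mathsf{ACA}_0\vdash\mathsf{LNS}$, was proved in Section 2. For the second half we show that each of the three principles *avoids cones*: if $C\not\le_TZ$, each $Z$-computable instance has a solution $X$ with $C\not\le_TZ\oplus X$. Applying this with $C=\emptyset'$, starting from $Z_0=\emptyset$ and iterating as before, gives an $\omega$-model of $\mathsf{RCA}_0+\mathsf{LNS}+\mathsf{RT}^2_2+\mathsf{WKL}_0$ that does not contain $\emptyset'$. It is not a model of $\mathsf{ACA}_0$, since $\emptyset'$ is arithmetically definable.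

For nonempty computably bounded $\Pi^0_1$ classes, hence for $\mathsf{WKL}$, cone avoidance is due to Jockusch–Soare (1972), and for $\mathsf{RT}^2_2$ it is Seetapun's theorem (Seetapun–Slaman 1995), both relativized. It remains to treat $\mathsf{LNS}$.

**Step 1: the setting.** We reuse the forcing of Section 11 with another preservation property. Let $C\not\le_TZ$ and let $f\le_TZ$ be monotone. If $\liminf\tilde f<\infty$, Lemma 2 gives a solution computable in $Z$. Otherwise $\tilde f\to\infty$, and we force with $(F,X)$ as in Step 4 of Section 11, with "$C\not\le_TZ\oplus X$" in place of goodness. As there, finite $E\subseteq X$ on which $\tilde f$ is non-decreasing may be added to $F$. Given $e$ and $(F,X)$, let $W=Z\oplus X$ and $\mathcal G$ be as before, and let $S(n,v)$ say: every $g\in\mathcal G$ is non-decreasing on some finite $E\subseteq X$ with $\Phi_e^{Z\oplus(F\cup E)}(n)\Downarrow=v$. By the compactness argument of Step 5 of Section 11, $S$ is $\Sigma^0_1(W)$.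

**Step 2: forcing $\Phi_e^{Z\oplus G}\ne C$.** We distinguish three cases according to $S$.

Suppose first that $S(n,v)$ holds for some $n$ and some $v\in\{0,1\}$ with $v\ne C(n)$. Apply it to $g=\tilde f{\restriction}X$ to get $E$, and pass to $F\cup E$ with a suitable cofinite subset of $X$. Then $\Phi_e^{Z\oplus G}(n)=v\ne C(n)$ is forced.

Suppose next that $S(n,C(n))$ fails for some $n$. The class of those $g\in\mathcal G$ that are non-decreasing on no finite $E\subseteq X$ with $\Phi_e^{Z\oplus(F\cup E)}(n)\Downarrow=C(n)$ is then a nonempty $\Pi^0_1(W)$ class. Since $C\not\le_TW$, it has a member $g$ with $C\not\le_TW\oplus g$. Color the pairs $x<y$ of $X$ by whether $g(x)\le g(y)$. By Seetapun's theorem, carried over to $X$ by its increasing enumeration, there is an infinite homogeneous $Y\subseteq X$ with $C\not\le_TW\oplus g\oplus Y$. There is no infinite descending sequence of numbers, so $g$ is non-decreasing on $Y$. Then $(F,Y)$ is an extension of $(F,X)$. It forces that $\Phi_e^{Z\oplus G}(n)=C(n)$ does not hold: otherwise some finite $E\subseteq Y$ would satisfy $\Phi_e^{Z\oplus(F\cup E)}(n)\Downarrow=C(n)$, and $g$ is non-decreasing on $E$, against the choice of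 $g$.

Suppose finally that neither case applies. Then for each $n$ the unique $v\in\{0,1\}$ with $S(n,v)$ is $C(n)$. As $S$ is $\Sigma^0_1(W)$, searching for this $v$ computes $C$ from $W$. So $C\le_TW$, a contradiction, and this case does not occur.

**Step 3: conclusion.** Treating all $e$, and adding elements in between, we get an infinite $G$ on which $\tilde f$ is non-decreasing, with $\Phi_e^{Z\oplus G}\ne C$ for every $e$; that is, $C\not\le_TZ\oplus G$. So $\mathsf{LNS}$ avoids cones, and Theorem B(3) is proved. $\square$
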